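\title{Planar grazes from an enclosing surface characterize the ellipsoid}

\begin{abstract}
The graze of a convex body $K\subset\mathbb{R}^3$ from an exterior point $x$ is the set along which the support cone with apex $x$ touches $K$. We prove that if a compact set $\Gamma$ encloses $K$, and for every $x\in\Gamma$ the graze contains a closed planar convex curve whose convex hull meets the interior of $K$, then $K$ is an ellipsoid. No regularity of $K$ or $\Gamma$ is assumed. The proof sends a support plane to infinity, where the hypothesis forces the Hessian of a support function to be a multiple of the identity. A blow-up argument and Alberti's rank-one theorem supply the regularity needed to integrate this condition, and the resulting quadric is continued along the boundary of $K$. The result extends to $\mathbb{R}^n$, $n\ge 3$, and it fails if an arbitrarily thin band is removed from an enclosing sphere.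
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{convex body} is a compact convex set with nonempty interior. Let $K\subset\mathbb{R}^3$ be a convex body and $x\notin K$. The cone generated by $K$ with apex $x$ is
\[
C(K,x)=\{x+\lambda(y-x): y\in K,\ \lambda\ge 0\},
\]
its boundary $S(K,x)$ is the \emph{support cone} of $K$ from $x$, and the \emph{graze} of $K$ from $x$ is $\Sigma(K,x)=S(K,x)\cap\partial K$. If a point source of light is placed at $x$, the graze is the set where light rays touch $K$ without entering its interior. In terms of support planes,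
\begin{equation}\label{eq:graze}
\Sigma(K,x)=\{y\in\partial K:\ \text{some support plane of $K$ at $y$ passes through $x$}\}.
\end{equation}
Indeed, a support plane of the convex cone $C(K,x)$ at $y\ne x$ contains the whole ray from $x$ through $y$, and it supports $K$; conversely, a support plane of $K$ through $x$ has $C(K,x)$ on one side. A \emph{closed planar convex curve} is the boundary, relative to its plane, of a planar convex set with nonempty interior in that plane. We study the following property of a point $x\notin K$:
\begin{quote}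
$\Sigma(K,x)$ contains a closed planar convex curve $\gamma$ with $\operatorname{conv}\gamma\cap\operatorname{int}K\neq\emptyset$.
\end{quote}
We then say that the graze from $x$ is \emph{planar}. The condition on $\operatorname{conv}\gamma$ excludes a degenerate case: if $x$ lies in the plane of a two-dimensional face of $K$, then by \eqref{eq:graze} the boundary of the face lies in $\Sigma(K,x)$, whatever the rest of $K$ looks like.

For the closed unit ball $B^3$ and $|x|>1$, the tangent plane at $y\in S^2$ passes through $x$ exactly when $y\cdot x=1$. So the graze is the circle $\{y\in S^2: y\cdot x=1\}$, and the center $x/|x|^2$ of its disc is an interior point of the ball. All the notions above are affinely invariant, hence \emph{all grazes of an ellipsoid are planar}. One expects the converse when the set of apexes is large enough. A line of apexes is not enough. If $K$ is a strictly convex body of revolution and $x\notin K$ lies on the axis, the graze is a union of circles around the axis, and the center of such a circle is the midpoint of two distinct points of $K$, hence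 an interior point. A plane of apexes is enough.

\begin{theorem}[A. Marchaud]\label{thm:marchaud}
Let $K\subset\mathbb{R}^3$ be a convex body and $H$ a plane that is disjoint from $K$ or meets $K$ in a single point. If the graze from every $x\in H\setminus K$ is planar, then $K$ is an ellipsoid.
\end{theorem}

The problem that we solve comes from \cite{GJVM}: replace the plane $H$ by a closed surface $\Gamma\subset\mathbb{R}^3\setminus K$ that encloses $K$, suppose that the graze from every $x\in\Gamma$ is planar, and determine whether $K$ must be an ellipsoid. The apexes again form a two-parameter family, which suggests a positive answer. But Theorem~\ref{thm:marchaud} cannot be applied, since the compact set $\Gamma$ fills no plane; a sphere, for instance, meets each plane in a circle at most.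

The answer is yes, and the surface structure of $\Gamma$ plays no role. We say that $\Gamma$ \emph{encloses} $K$ if $\Gamma\subset\mathbb{R}^3\setminus K$ is compact and $K$ lies in a bounded component $\Omega$ of $\mathbb{R}^3\setminus\Gamma$. Our hypotheses are the following.
\begin{itemize}
\item[(E)] $\Gamma\subset\mathbb{R}^3\setminus K$ is compact, and for every support plane $T$ of $K$ the set $T\cap K$ lies in a bounded connected component of $T\setminus\Gamma$.
\item[(G)] For every $x\in\Gamma$, the graze $\Sigma(K,x)$ contains a closed planar convex curve $\gamma$ with $\operatorname{conv}\gamma\cap\operatorname{int}K\ne\emptyset$.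
\end{itemize}
If $\Gamma$ encloses $K$, then (E) holds: the component of $T\setminus\Gamma$ that contains the connected set $T\cap K$ is a connected subset of $\mathbb{R}^3\setminus\Gamma$ meeting $\Omega$, so it lies in $\Omega$ and is bounded.

\begin{theorem}\label{thm:main}
If a convex body $K\subset\mathbb{R}^3$ and a set $\Gamma$ satisfy \textup{(E)} and \textup{(G)}, then $K$ is an ellipsoid. In particular this holds for every closed surface $\Gamma$ enclosing $K$.
\end{theorem}

Together with the computation for the ball, this shows that for any $\Gamma$ with (E), the body $K$ is an ellipsoid if and only if (G) holds. Taking three-dimensional sections gives the result in all dimensions; cones and grazes in $\mathbb{R}^n$ are defined as above.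

\begin{theorem}\label{thm:ndim}
Let $n\ge3$, let $K\subset\mathbb{R}^n$ be a convex body and $\Gamma\subset\mathbb{R}^n\setminus K$ a compact set such that for each support hyperplane $T$ of $K$, the set $T\cap K$ lies in a bounded component of $T\setminus\Gamma$ (for example, $\Gamma$ encloses $K$). Suppose that for each $x\in\Gamma$ the graze $\Sigma(K,x)$ contains the relative boundary $\gamma$ of a bounded $(n-1)$-dimensional convex set lying in a hyperplane, with $\operatorname{conv}\gamma\cap\operatorname{int}K\neq\emptyset$. Then $K$ is an ellipsoid.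
\end{theorem}

Condition (E) concerns every support plane, and arbitrarily thin gaps in $\Gamma$ destroy the conclusion.

\begin{proposition}\label{prop:sharp}
For every $R>1$ and $\varepsilon>0$ there is a non-ellipsoidal convex body $K\subset B^3$ such that \textup{(G)} holds for
$\Gamma_\varepsilon=\{x:|x|=R,\ |x_3+1|\ge\varepsilon\}$, a sphere with a thin band around one circle removed.
\end{proposition}

Section~\ref{sec:model} shows the main computation in a smooth model case and lists what must be added for a general body. Sections \ref{sec:planes}--\ref{sec:global} prove Theorem~\ref{thm:main}, and Section~\ref{sec:compl} proves Theorem~\ref{thm:ndim} and Proposition~\ref{prop:sharp}.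

\medskip\noindent\emph{Conventions.} Points of $\mathbb{R}^3$ are written $(p,z)\in\mathbb{R}^2\times\mathbb{R}$. Open balls in $\mathbb{R}^3$ are denoted $B(c,r)$, open discs in $\mathbb{R}^2$ by $B_r(v)$, and $B_r=B_r(0)$. For $X\in\mathbb{R}^2$, $X^\perp$ is $X$ rotated by $\pi/2$. For a convex function $E$, the subdifferential $\partial E(w)$ is the set of $P$ with $E(w')\ge E(w)+P\cdot(w'-w)$ for all $w'$; a finite convex function is locally Lipschitz, and it is differentiable at $w$ exactly when $\partial E(w)$ is a single point. Conditions (E) and (G) are invariant under affine bijections $\alpha$, so whatever is proved for all pairs $(K,\Gamma)$ applies to $(\alpha K,\alpha\Gamma)$.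

\section{A support plane at infinity}\label{sec:model}

Suppose that $0\in K\subset\{z\ge0\}$ and that $T_0=\{z=0\}$ meets $K$ only at $0$. We shall use only the apexes $x=(X,0)\in\Gamma\cap T_0$, which by (E) surround $0$ in $T_0$. Cones with these apexes are easier to handle after sending $T_0$ to infinity by the projective map
\[
\Phi(p,z)=(P,Z)=\Bigl(\frac pz,\frac1z\Bigr),
\]
an involution of the half-space $\{z>0\}$. The line $\{(X+ze,z)\}$ through $(X,0)$ goes to $\{(ZX+e,Z)\}$, a line of direction $(X,1)$. So cones with apex $(X,0)$ become cylinders of direction $(X,1)$, and a plane $n\cdot p=mz$ through the origin becomes the vertical plane $n\cdot P=m$. We describe $\Phi(K\setminus\{0\})$ by its support function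
\begin{equation}\label{eq:E}
E(w)=\sup\Bigl\{\frac{w\cdot p-1}{z}:(p,z)\in K,\ z>0\Bigr\}=\sup\{w\cdot P-Z:(P,Z)\in\Phi(K\setminus\{0\})\},\qquad w\in\mathbb{R}^2 .
\end{equation}
The plane $w\cdot P-Z=E(w)$ is parallel to $(X,1)$ when $w\cdot X=1$, and in the smooth, strictly convex case it touches at the point with $P=\nabla E(w)$. The graze from $(X,0)$ contains $0$ by \eqref{eq:graze}. If it lies in a plane, the plane has the form $n\cdot p=mz$, and we obtain
\begin{equation}\label{eq:model}
n\cdot\nabla E(w)=m\qquad\text{on the line } w\cdot X=1 .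
\end{equation}

\begin{example}\label{ex:ball}
Let $K$ be the unit ball centered at $(0,1)$, that is, $\frac12|p|^2+\frac12z^2\le z$. Dividing by $z^2$ gives the paraboloid $Z\ge\frac12|P|^2+\frac12$, and $E(w)=\frac12|w|^2-\frac12$. The graze from $(X,0)$ lies in the plane $(p,z-1)\cdot(X,-1)=1$, that is, $X\cdot p=z$. So $n=X$, $m=1$, and \eqref{eq:model} reads $X\cdot w=1$.
\end{example}

Now let us recover a quadric from \eqref{eq:model} in the simplest situation: $\Gamma\cap T_0$ is the circle $|X|=\rho$, the function $E$ is smooth for large $|w|$, and $\nabla E(w)=w+o(|w|)$ as $|w|\to\infty$, as in Example~\ref{ex:ball}. Letting $w\to\infty$ along the line $w\cdot X=1$, whose direction is $X^\perp$, we get $n\cdot X^\perp=0$ from \eqref{eq:model}; so we may take $n=X$. Differentiating \eqref{eq:model} along the line gives $S(X^\perp,X)=0$ for $S=D^2E(w)$. Now fix $w$ and vary $X$. Rotate the coordinates so that $w=(0,1/\beta)$ with $0<\beta<\rho$. The points $X$ of the circle with $w\cdot X=1$ are $(\pm\alpha,\beta)$, where $\alpha^2+\beta^2=\rho^2$, and since $(\alpha,\beta)^\perp=(-\beta,\alpha)$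 the two equations are
\[
\pm\alpha\beta\,(S_{22}-S_{11})+(\alpha^2-\beta^2)S_{12}=0 .
\]
If $\alpha^2\ne\beta^2$, and in particular if $|w|>\sqrt2/\rho$, then $S_{12}=0$ and $S_{11}=S_{22}$: the Hessian is a scalar $\kappa(w)I$. From $E_{12}=0$ and $E_{11}=E_{22}=\kappa$ we get $\partial_1\kappa=\partial_2E_{12}=0$ and $\partial_2\kappa=\partial_1E_{12}=0$. Hence $E$ is a quadratic polynomial for large $|w|$, the set $\Phi(K\setminus\{0\})$ is bounded by a paraboloid far out, and $\partial K$ is a piece of a quadric near $0$.

For a general convex body three difficulties arise.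
\begin{enumerate}
\item \emph{The Hessian is a measure.} It has a pointwise meaning almost everywhere, but the equation $D^2E=\kappa I$ a.e.\ does not make $E$ quadratic: the convex function $\frac12|w|^2+|w_1|$ has Hessian $I$ off a line. We must show that the Hessian has no singular part.
\item \emph{A base point is needed.} The asymptotics $\nabla E(w)=w+o(|w|)$ express that $K$ is nondegenerately curved at $0$. We must find one such point.
\item \emph{The conclusion is local.} To continue the quadric along $\partial K$, the size of the neighborhood must be controlled by quantities that do not degenerate.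
\end{enumerate}
Section~\ref{sec:planes} extracts the geometric content of (E) and (G). Section~\ref{sec:reg} settles the first two points, Section~\ref{sec:local} carries out the computation above with an explicit radius, and Section~\ref{sec:global} performs the continuation.

\section{The plane of a graze}\label{sec:planes}

From here through Section~\ref{sec:global}, $K$ and $\Gamma$ satisfy (E) and (G). For each $x\in\Gamma$ we fix a curve $\gamma$ as in (G) and denote its plane by $\Pi_x$. The set $\Gamma$ is nonempty by (E), and $d:=\operatorname{dist}(\Gamma,K)>0$ by compactness.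

We use the basic fact that if $B$ is a convex set, $a\in\operatorname{int}B$ and $b\in B$, then $[a,b)\subset\operatorname{int}B$. It has two consequences for closed convex sets $A,B$ in a Euclidean space.
\begin{itemize}
\item[(C1)] If a flat $M$ meets $\operatorname{int}B$, then the interior and boundary of $B\cap M$ relative to $M$ are $M\cap\operatorname{int}B$ and $M\cap\partial B$. (A relative interior point lies in some $[a,b)$ with $a\in M\cap\operatorname{int}B$ and $b\in B\cap M$.)
\item[(C2)] If $A\subset B$, $\operatorname{int}A\neq\emptyset$ and $\partial A\subset\partial B$, then $A=B$. (For $b\in B\setminus A$, the segment from a point $a\in\operatorname{int}A$ to $b$ crosses $\partial A$ at a point of $[a,b)\subset\operatorname{int}B$.)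
\end{itemize}
The next lemma is the only place where (G) enters.

\begin{lemma}\label{lem:plane}
Let $x\in\Gamma$. Then $\gamma=\Pi_x\cap\partial K$, $x\notin\Pi_x$, and $C(K,x)$ is the cone with apex $x$ over $\Pi_x\cap K$. Hence for every $y\in K$ the ray from $x$ through $y$ meets $\Pi_x\cap K$. In particular, if a support plane $T$ contains $x$ and $y\in T\cap K$, then this ray meets $\Pi_x$ in a point of $T\cap K$.
\end{lemma}

\begin{proof}
Let $\gamma$ be the relative boundary of the planar convex set $D\subset\Pi_x$. The curve $\gamma$ is nonempty and bounded. The set $D$ is bounded too: the exterior of a large disc in $\Pi_x$ is connected, misses $\gamma$, and contains points outside $D$ (beyond a support line), so it misses $D$. Therefore the closure of $D$ is the planar convex body $\operatorname{conv}\gamma\subset K\cap\Pi_x$. Since $\Pi_x$ meets $\operatorname{int}K$, (C1) shows that the relative boundary of $K\cap\Pi_x$ is $\Pi_x\cap\partial K\supset\gamma$. By (C2), $\operatorname{conv}\gamma=K\cap\Pi_x$ and $\gamma=\Pi_x\cap\partial K$.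

Suppose $x\in\Pi_x$ and take $y\in\Pi_x\cap\operatorname{int}K$. The open ray from $x$ through $y$ lies in $\operatorname{int}C(K,x)$. The line $xy$ meets $K$ in a segment that contains $y$ and not $x$, so the segment lies on this open ray. But its endpoints lie in $\Pi_x\cap\partial K=\gamma\subset\partial C(K,x)$, a contradiction. So $x\notin\Pi_x$.

Consequently the cone with apex $x$ over $\Pi_x\cap K$ is closed and convex, has interior points, lies in the closed cone $C(K,x)$, and its boundary is the union of the rays from $x$ through $\gamma$. These rays lie in $\partial C(K,x)$, which is invariant under dilations centered at $x$. By (C2) the two cones agree. A point $y\in K$ is thus of the form $x+\lambda(y'-x)$ with $y'\in\Pi_x\cap K$, and $\lambda>0$ because $y\ne x$. If $x,y\in T$, then $y'\in T$.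
\end{proof}

No continuity of $x\mapsto\Pi_x$ is known at this stage. The following uniform bound replaces it.

\begin{lemma}\label{lem:dist}
There is $h_0>0$ with $\operatorname{dist}(x,\Pi_x)\ge h_0$ for all $x\in\Gamma$.
\end{lemma}

\begin{proof}
Let $B(c_0,r_0)\subset K$ and $D'=\max\{|x-y|:x\in\Gamma,\ y\in K\}$. Fix $x\in\Gamma$, let $h=\operatorname{dist}(x,\Pi_x)$, and let $\nu$ be the unit normal of $\Pi_x$ pointing from $x$ to $\Pi_x$. By Lemma~\ref{lem:plane}, each $y\in K$ is $x+\lambda(y'-x)$ with $y'\in\Pi_x\cap K$ and $0<\lambda=|y-x|/|y'-x|\le D'/d$, so $\nu\cdot(y-x)=\lambda h\in[0,hD'/d]$. Thus $K$ lies in a slab of width $hD'/d$, and $2r_0\le hD'/d$.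
\end{proof}

Condition (E) is used in the following form.

\begin{lemma}\label{lem:rays}
Let $T$ be a support plane and let $o\in T$ lie in a disc of $T$ that meets $T\cap K$ and is disjoint from $\Gamma$. Then every ray in $T$ from $o$ meets $\Gamma$. This applies to every $o\in T\cap K$.
\end{lemma}

\begin{proof}
Otherwise the disc and the ray form an unbounded connected subset of $T\setminus\Gamma$ that meets $T\cap K$, contrary to (E). For $o\in T\cap K$ take the open disc of radius $d$ around $o$.
\end{proof}

\begin{lemma}\label{lem:pencil}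
Let $T$ be a support plane and $\ell\subset T$ a line through a point $o\in T\cap K$. It is impossible that $\Pi_x\supset\ell$ for all $x\in(\Gamma\cap T)\setminus\ell$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:rays}, the ray in $T$ from $o$ that makes a small angle $\theta>0$ with $\ell$ contains a point $x\in\Gamma$, and $x\notin\ell$. If $\Pi_x\supset\ell$, then $h_0\le\operatorname{dist}(x,\ell)=|x-o|\sin\theta$. Since $\Gamma$ is bounded, this fails for small $\theta$.
\end{proof}

Lemma~\ref{lem:pencil} rules out any degeneracy of $\partial K$ that singles out one tangent direction. The simplest one is a segment.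

\begin{lemma}\label{lem:faces}
For no support plane $T$ is $T\cap K$ a nondegenerate segment. Hence $T\cap K$ is a single point for all support planes $T$ except countably many.
\end{lemma}

\begin{proof}
Let $T\cap K$ be a nondegenerate segment on the line $\ell$, and let $x\in(\Gamma\cap T)\setminus\ell$. For $y\in T\cap K$, the ray from $x$ through $y$ meets $\ell$ only in $y$, so $y\in\Pi_x$ by Lemma~\ref{lem:plane}. Thus $\ell\subset\Pi_x$ for all such $x$, contrary to Lemma~\ref{lem:pencil}. So each face $T\cap K$ is a point or two-dimensional. A support plane through a relative interior point of a two-dimensional face contains the face, so two-dimensional faces in distinct planes have disjoint relative interiors. Each ray from a point $c_0\in\operatorname{int}K$ meets $\partial K$ once, so the open cones with apex $c_0$ over these relative interiors are disjoint open subsets of $\mathbb{R}^3$. There are countably many of them.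
\end{proof}

\section{Regularity of the support function}\label{sec:reg}

\subsection{The function $F$ and its Hessian measure}
Let $h_K(u)=\max_{y\in K}u\cdot y$ be the support function of $K$. We parametrize the support planes with downward normal by $v\in\mathbb{R}^2$:
\[
F(v)=h_K(v,-1)=\max_{(p,z)\in K}(v\cdot p-z),\qquad T_v=\{(p,z):v\cdot p-z=F(v)\}.
\]
The function $F$ is finite and convex, the plane $T_v$ projects injectively to the $p$-plane, and
\begin{equation}\label{eq:subdiff}
\partial F(v)=\{p:(p,z)\in T_v\cap K\}.
\end{equation}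
For the inclusion $\supset$, a point $(p,z)\in T_v\cap K$ gives $F(v')\ge v'\cdot p-z=F(v)+(v'-v)\cdot p$. For $\subset$, let $p\in\partial F(v)$, $u\in\mathbb{R}^2$, $t>0$, and $(p_t,z_t)\in T_{v+tu}\cap K$. Then $tu\cdot p\le F(v+tu)-F(v)\le tu\cdot p_t$, and limit points of $(p_t,z_t)$ as $t\to0$ lie in $T_v\cap K$. So no $u$ separates $p$ strictly from the compact convex set on the right of \eqref{eq:subdiff}.

By \eqref{eq:subdiff} and Lemma~\ref{lem:faces}, $F$ is differentiable outside a countable set $N$, and for $v\notin N$ the plane $T_v$ touches $K$ at the single point $(\nabla F(v),\,v\cdot\nabla F(v)-F(v))$. If $(p_0,z_0)\in T_{v_0}\cap K$, the affine map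
\begin{equation}\label{eq:recenter}
(p,z)\mapsto\bigl(p-p_0,\ z-z_0-v_0\cdot(p-p_0)\bigr)
\end{equation}
sends $(p_0,z_0)$ to $0$, $T_{v_0}$ to $\{z=0\}$ and $K$ into $\{z\ge0\}$, and it replaces $F(v)$ by $F(v+v_0)-F(v_0)-v\cdot p_0$.

For a convex function $F$ on $\mathbb{R}^2$ and $u\in\mathbb{R}^2$, the distribution $\partial_u\partial_uF$ is nonnegative, hence a Radon measure. Put $\mu=\Delta F=F_{11}+F_{22}$. Taking $u=e_1\pm e_2$ gives $\mu\pm2F_{12}\ge0$, so all entries of $D^2F$ are measures dominated by $\mu$. By the Radon--Nikodym theorem $D^2F=A\mu$, where $A(v)$ is symmetric, positive semidefinite and of trace $1$ for $\mu$-a.e.\ $v$; so $A(v)$ has rank $1$ or $2$. The measure $\mu$ has no atoms: if $0\le\varphi\le1$ equals $1$ on $B_r(v)$, is supported in $B_{2r}(v)$ and has $|\nabla\varphi|\le2/r$, then $\mu(B_r(v))\le-\int\nabla\varphi\cdot\nabla F=O(r)$. Hence $\mu(N)=0$.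

\begin{proposition}\label{prop:reg}
We have $\nabla F\in W^{1,1}_{\mathrm{loc}}(\mathbb{R}^2)$, and for a.e.\ $v$ the density of $D^2F$ has rank $0$ or $2$. Rank $2$ occurs on a set of positive measure.
\end{proposition}

The statement $\nabla F\in W^{1,1}_{\mathrm{loc}}$ means that $\mu$ is absolutely continuous with respect to Lebesgue measure. The whole proposition will follow from one assertion: $A$ has rank two $\mu$-a.e. Since $\nabla F(v)$ is the projection of the touching point, rank one at $v_0$ means that the touching point moves, to leading order, in a single direction $a$ when the plane $T_v$ is tilted. We shall show that each plane $\Pi_x$ with $x\in T_{v_0}$ then contains this direction, as in the proof of Lemma~\ref{lem:faces}. The difficulty is that ``leading order'' has no a priori scale: $\mu(B_r(v_0))$ need not be comparable to $r^2$. We therefore rescale $F$ by $\mu(B_r(v_0))$ itself.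

\subsection{Blow-up at a rank-one point}

\begin{lemma}\label{lem:good}
For $\mu$-a.e.\ $v_0$ the following hold.
\begin{itemize}
\item[(a)] $v_0\notin N$.
\item[(b)] $\mu(B_r(v_0))>0$ for all $r>0$, and $\mu(B_r(v_0))^{-1}\int_{B_r(v_0)}|A-A(v_0)|\,d\mu\to0$ as $r\to0$.
\item[(c)] For each integer $m\ge2$, $\limsup_{r\to0}\mu(B_{r/m}(v_0))/\mu(B_r(v_0))>0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) holds since $\mu(N)=0$. (b) is the Lebesgue point theorem for Radon measures. In its form for closed discs it gives $\int_{\overline{B_s(v_0)}}|A-A(v_0)|\,d\mu\le\epsilon\,\mu(\overline{B_s(v_0)})$ for small $s$, and letting $s\uparrow r$ gives the same for open discs.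

For (c), fix $m$ and suppose that the upper limit is $0$ at $v_0$. Then there is $r_1>0$ with $\mu(B_{r/m}(v_0))\le m^{-3}\mu(B_r(v_0))$ for $r\le r_1$. For $r_1m^{-j-1}<s\le r_1m^{-j}$, iteration gives $\mu(B_s(v_0))\le m^{-3j}\mu(B_{r_1}(v_0))\le(ms/r_1)^3\mu(B_{r_1}(v_0))$. So $\mu$ has density $0$ at $v_0$ with respect to Lebesgue measure. The differentiation lemma \cite{EG} states that if the lower density of $\mu$ with respect to Lebesgue measure is at most $\alpha$ at each point of a set $D$, then $\mu(D)\le\alpha|D|$. Applied to bounded sets with $\alpha\to0$, it shows that the points of density $0$ form a $\mu$-null set. Finally take the union over $m$.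
\end{proof}

Property (b) makes the rescaled Hessians proportional to a fixed matrix, and (c) prevents their mass from escaping to the rim of the disc, so that the limit is not zero near the center.

\begin{lemma}\label{lem:blowup}
Let $F\ge0=F(0)$, and let $v_0=0$ satisfy \textup{(b)} and \textup{(c)} with $A(0)=a\otimes a$, $|a|=1$. For each integer $m\ge5$ there are $r_k\to0$ and $N_k>0$ such that the convex functions $G_k(w)=F(r_kw)/N_k$ are uniformly Lipschitz on compact subsets of $B_{3/4}$ and converge locally uniformly on $B_{3/4}$ to $G(w)=g(a\cdot w)$, where $g$ is convex, $g\ge0=g(0)$, and $g\not\equiv0$ on $(-2/m,2/m)$.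
\end{lemma}

\begin{proof}
By (c) there are $c>0$ and $r_k\to0$ with $\mu(B_{r_k/m})\ge cN_k$, where $N_k:=\mu(B_{r_k})$. For a test function $\varphi$, the substitution $v=r_kw$ gives
\[
\int G_k\,\partial_{ij}\varphi\,dw=\frac1{N_k}\int F(v)\,r_k^{-2}(\partial_{ij}\varphi)(v/r_k)\,dv=\frac1{N_k}\int\varphi(v/r_k)\,dF_{ij}(v);
\]
in dimension two the factor $r_k^{-2}$ from the Jacobian is exactly that from the chain rule. So $D^2G_k$ is the image of $D^2F/N_k$ under $v\mapsto v/r_k$, and
\begin{equation}\label{eq:mass}
\Delta G_k(B_1)=1,\qquad\Delta G_k(B_{1/m})\ge c,\qquad|D^2G_k-(a\otimes a)\Delta G_k|(B_1)\to0,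
\end{equation}
the last by (b).

\emph{A uniform bound.} Let $M(s)$ be the mean of $G_k$ over the circle $|w|=s$, and $M^\epsilon(s)$ the same mean for a mollification $G_k^\epsilon$ by a kernel supported in $B_\epsilon$. By the divergence theorem, for $\sigma+\epsilon\le1$,
\[
\frac{d}{d\sigma}M^\epsilon(\sigma)=\frac1{2\pi\sigma}\int_{B_\sigma}\Delta G_k^\epsilon\,dw\le\frac{\Delta G_k(B_{\sigma+\epsilon})}{2\pi\sigma}\le\frac1{2\pi\sigma}.
\]
Integrating over $[s/2,s]$ and letting $\epsilon\to0$ gives $M(s)-M(s/2)\le\frac{\ln2}{2\pi}$ for $s<1$. Convexity and $G_k(0)=0$ give $G_k(w/2)\le G_k(w)/2$, so $M(s/2)\le M(s)/2$, and therefore $M(s)\le\frac{\ln2}\pi$. For $|w|\le\frac34$, Jensen's inequality on the disc $B_{1/5}(w)\subset B_{0.95}$ and $G_k\ge0$ give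
\[
G_k(w)\le\frac{25}\pi\int_{B_{1/5}(w)}G_k\le\frac{25}\pi\int_0^{0.95}2\pi\sigma M(\sigma)\,d\sigma\le\frac{25\ln2}\pi .
\]
A convex function with values in $[0,L]$ on $B_{3/4}$ is Lipschitz on $B_s$ with constant $L/(\frac34-s)$.

\emph{The limit.} By the Arzel\`a--Ascoli theorem a subsequence converges locally uniformly on $B_{3/4}$ to a convex $G\ge0=G(0)$. Then $D^2G_k\to D^2G$ as distributions, and weakly-$*$ as measures since the masses are bounded. By \eqref{eq:mass}, $D^2G=(a\otimes a)\Delta G$ and $\Delta G(\overline{B_{1/m}})\ge c$. Let $b=a^\perp$. Then $\partial_a\partial_bG=\partial_b\partial_bG=0$, so $\partial_bG$ is a constant $\beta$, and $G(w)=g(a\cdot w)+\beta\,b\cdot w$ with $g(t)=G(ta)$. Since $G(\tau b)=\beta\tau\ge0$ for small $\tau$ of both signs, $\beta=0$. If $g$ vanished on $(-2/m,2/m)$, then $G$ would vanish on $B_{2/m}$, contrary to $\Delta G(\overline{B_{1/m}})>0$.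
\end{proof}

\begin{lemma}\label{lem:norank1}
If $v_0$ satisfies \textup{(a)--(c)}, then $A(v_0)$ is not of rank one.
\end{lemma}

\begin{proof}
Suppose $A(v_0)=a\otimes a$, $|a|=1$. The map \eqref{eq:recenter} translates $D^2F$, so by (a) we may assume that $v_0=0$, $T_0=\{z=0\}$, $T_0\cap K=\{0\}$, $F\ge0=F(0)$ and $F(v)=o(|v|)$. Let $\ell=\mathbb{R}(a,0)$. We show that $\Pi_x\supset\ell$ for each $x=(X,0)\in(\Gamma\cap T_0)\setminus\ell$, which contradicts Lemma~\ref{lem:pencil}.

By Lemma~\ref{lem:plane} with $T=T_0$ and $y=0$, we have $0\in\Pi_x$; write $\Pi_x=\{n\cdot p+n_3z=0\}$. We must show $n\cdot a=0$. To this end we tilt $T_0$ so that it still passes through $x$, and follow the touching point.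

\emph{Choice of the tilt.} Since $X$ is not parallel to $a$, there is $w_0\perp X$ with $|w_0|<\frac12$ and $t_1:=a\cdot w_0\ne0$. Choose $m\ge5$ with $2/m<|t_1|$ and take the blow-up of Lemma~\ref{lem:blowup} for this $m$. (As $X$ approaches $\ell$, $|t_1|$ is forced to be small; this is why (c) is needed for all $m$.) There is $t$ with $|t|<2/m$ and $g(t)>0$. Replacing $w_0$ by $-w_0$ if necessary, $t$ lies between $0$ and $t_1$, and $g(t)\le(t/t_1)g(t_1)$ gives $g(t_1)>0$.

The point $x$ lies in $T_{r_kw}$ if and only if $F(r_kw)/r_k-w\cdot X=0$. For $w=w_0+\sigma X$ the left side is $F(r_kw)/r_k-\sigma|X|^2$, and $F(r_kw)/r_k\to0$ uniformly for bounded $w$. For each $\epsilon>0$ and large $k$ it changes sign on $-\epsilon\le\sigma\le\epsilon$. So there are $w_k\to w_0$ with $x\in T_{v_k}$, $v_k:=r_kw_k$.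

\emph{The touching points.} By Lemma~\ref{lem:plane} there is $(p_k,z_k)\in T_{v_k}\cap K\cap\Pi_x$. By \eqref{eq:subdiff}, $p_k\in\partial F(v_k)$, so $\xi_k:=(r_k/N_k)p_k\in\partial G_k(w_k)$. Also $z_k=r_kw_k\cdot p_k-N_kG_k(w_k)$. Multiplying $n\cdot p_k+n_3z_k=0$ by $r_k/N_k$, we get
\[
n\cdot\xi_k+n_3r_k\bigl(w_k\cdot\xi_k-G_k(w_k)\bigr)=0 .
\]
The $\xi_k$ are bounded because the $G_k$ are uniformly Lipschitz near $w_0$. Let $\xi$ be a limit point. Then $n\cdot\xi=0$, and passing to the limit in the subgradient inequality gives $G(w)\ge G(w_0)+\xi\cdot(w-w_0)$ on $B_{3/4}$. Since $G$ is constant in the direction $a^\perp$, we have $\xi=\tau a$. Taking $w=w_0-t_1a$ gives $0\ge g(t_1)-\tau t_1$, so $\tau\ne0$. Hence $n\cdot a=0$.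
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reg}]
By Lemmas \ref{lem:good} and~\ref{lem:norank1}, $A$ has rank two $\mu$-a.e. Alberti's rank-one theorem \cite{Alberti} says: for $u\in BV_{\mathrm{loc}}(\mathbb{R}^n;\mathbb{R}^k)$, that is, $u\in L^1_{\mathrm{loc}}$ with $Du$ a matrix-valued Radon measure, the density of the singular part $D^su$ with respect to $|D^su|$ has rank one $|D^su|$-a.e. For $u=\nabla F$ we have $D^su=A\mu_s$ and $|D^su|=|A|\mu_s$, where $\mu_s$ is the singular part of $\mu$ and $A\ne0$. So $A$ has rank one $\mu_s$-a.e., which forces $\mu_s=0$. Thus $\mu=\varrho\,dv$, and the density $\varrho A$ of $D^2F$ has rank $2$ a.e.\ on $\{\varrho>0\}$ and rank $0$ elsewhere. If $\varrho=0$ a.e., then $F(v)=p_0\cdot v+c$, so for every $(p,z)\in K$ the function $v\mapsto v\cdot(p-p_0)$ is bounded above by $c+z$. Then $p=p_0$ on $K$, contrary to $\operatorname{int}K\ne\emptyset$.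
\end{proof}

\subsection{Second-order expansions}
Alexandrov's theorem states that a convex function $E$ on $\mathbb{R}^2$ has, at a.e.\ $w$, an expansion
\[
E(w+h)=E(w)+\nabla E(w)\cdot h+\tfrac12S(h,h)+o(|h|^2),
\]
where $S$ is the density at $w$ of the absolutely continuous part of $D^2E$. We call such $w$ an \emph{Alexandrov point}. There the subgradients have a first-order expansion:
\begin{equation}\label{eq:alex}
P'=\nabla E(w)+Sh+o(|h|)\qquad\text{for all }P'\in\partial E(w+h).
\end{equation}
Indeed, for $|\zeta|=1$ and $\eta\in(0,1]$, insert the expansion in $E(w+h+\eta|h|\zeta)-E(w+h)\ge\eta|h|P'\cdot\zeta$ and divide by $\eta|h|$: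
\[
(P'-\nabla E(w)-Sh)\cdot\zeta\le\tfrac\eta2|h|S(\zeta,\zeta)+o(|h|)/\eta,
\]
uniformly in $\zeta$. Divide by $|h|$, let $h\to0$, and then $\eta\to0$. Proposition~\ref{prop:reg} now provides the base point.

\begin{corollary}\label{cor:start}
There is an Alexandrov point $v_0$ of $F$ at which $S$ is positive definite.
\end{corollary}

\section{The boundary near a curved point is a quadric}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $K,\Gamma$ satisfy \textup{(E)} and \textup{(G)}, and suppose that
\[
0\in K\subset\{z\ge0\},\qquad B((0,1),r)\subset K,\qquad B(0,\rho)\cap\Gamma=\emptyset,\qquad F(v)=\tfrac12|v|^2+o(|v|^2)\ \ (v\to0).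
\]
Let $\delta=\min\{r,\rho/\sqrt2\}$. Then there are $b\in\mathbb{R}^2$ and $c\in\mathbb{R}$ such that every $(p,z)\in\partial K$ with $|p|<\delta$, $z<1$ satisfies
\begin{equation}\label{eq:quadric}
\tfrac12|p-bz|^2-cz^2-z=0 .
\end{equation}
\end{proposition}

The radius $\delta$ depends only on $r$ and $\rho$, not on the rate of decay of the error term in the expansion of $F$. The continuation in Section~\ref{sec:global} rests on this. Note that $r\le1$, since the ball lies in $\{z\ge0\}$. In Example~\ref{ex:ball}, $F(v)=\sqrt{1+|v|^2}-1$, $b=0$ and $c=-\frac12$.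

\begin{proof}
We work with the function $E$ of \eqref{eq:E}. Steps 1--3 relate $E$ to $F$, Steps 4 and 5 use the geometry of $\Gamma$, and Steps 6--8 integrate. Put $R=1/\delta=\max\{1/r,\sqrt2/\rho\}$.

\medskip\noindent\emph{Step 1: the function $F$.} The expansion gives $F(0)=0$ and $\partial F(0)=\{0\}$, so $T_0=\{z=0\}$ and $T_0\cap K=\{0\}$. Also $F(v)>0$ for $v\ne0$: this holds near $0$, and $F(sv)\le sF(v)$ for $0<s<1$. For $w\ne0$, the function $s\mapsto F(sw)/s$ is strictly increasing on $(0,\infty)$ with limit $0$ at $0^+$. Indeed, it is nondecreasing by convexity and the limit is $0$ by the expansion. If it took equal values at $s_1<s_2$, the convex function $s\mapsto F(sw)$ would meet its chord over $[0,s_2]$ at the interior point $s_1$, so it would be linear on $[0,s_2]$, with slope equal to the limit $0$. This contradicts $F>0$.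

\medskip\noindent\emph{Step 2: the correspondence between $w$ and $v$.} Since $K\cap\{z=0\}=\{0\}$, for $\tau\in\mathbb{R}$ we have
\[
E(w)\le\tau\iff w\cdot p-\tau z\le1\text{ on }K\iff h_K(w,-\tau)\le1 .
\]
Let $w\ne0$. For $\tau>0$, $h_K(w,-\tau)=\tau F(w/\tau)$ is continuous and, by Step 1, strictly decreasing in $\tau$, with limit $0$ as $\tau\to\infty$. As $\tau\to0^+$ it tends to $h_K(w,0)$, and $h_K(w,0)\ge r|w|$ because of the ball in $K$. For $\tau\le0$ we have $h_K(w,-\tau)\ge h_K(w,0)$ because $z\ge0$ on $K$. Hence $E(w)<\infty$, also $E(0)\le0$, and $E$ is a finite convex function on $\mathbb{R}^2$. Moreover, if $|w|>1/r$, then $E(w)$ is the unique $\tau>0$ with $\tau F(w/\tau)=1$. For $|w|>1/r$ put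
\[
v=\Psi(w):=\frac{w}{E(w)};\qquad\text{then}\quad F(v)=\frac1{E(w)},\quad w=\frac v{F(v)} .
\]
Conversely, if $v\ne0$ and $|v|/F(v)>1/r$, then for $w=v/F(v)$ the number $\tau=1/F(v)$ solves $\tau F(w/\tau)=1$, so $E(w)=1/F(v)$ and $\Psi(w)=v$. Finally, let $|w|>1/r$, $v=\Psi(w)$ and $(p,z)\in T_v\cap K$. Then $z>0$, since otherwise $(p,z)=0$ and $F(v)=0$. Multiplying $v\cdot p-z=F(v)$ by $E(w)$ gives $w\cdot p-E(w)z=1$, so $(p,z)$ attains the supremum in \eqref{eq:E}:
\begin{equation}\label{eq:touch}
z>0,\qquad\frac pz\in\partial E(w),\qquad\frac1z=w\cdot\frac pz-E(w).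
\end{equation}

\medskip\noindent\emph{Step 3: $E$ at infinity.} As $|w|\to\infty$, $F(v)/|v|=1/|w|\to0$. By Step 1, $F(v)/|v|\ge\min_{|u|=\epsilon}F(u)/\epsilon>0$ for $|v|\ge\epsilon$, so $v\to0$. Hence $E(w)/|w|^2=F(v)/|v|^2\to\frac12$, that is, $E(w)=\frac12|w|^2+o(|w|^2)$. It follows that every $P\in\partial E(w)$ satisfies $P=w+o(|w|)$. Indeed, for $|\zeta|=1$ and $\eta\in(0,\frac12]$, the inequality $E(w+\eta|w|\zeta)-E(w)\ge\eta|w|P\cdot\zeta$ gives $(P-w)\cdot\zeta\le\frac\eta2|w|+o(|w|)/\eta$; divide by $|w|$, let $|w|\to\infty$, and then $\eta\to0$.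

\medskip\noindent\emph{Step 4: the planes $\Pi_x$ for $x\in T_0$.} Let $x=(X,0)\in\Gamma\cap T_0$; then $X\ne0$. By Lemma~\ref{lem:plane}, $0\in\Pi_x$ and $x\notin\Pi_x$, so $\Pi_x=\{n\cdot p=mz\}$ with $n\ne0$. Let $w\cdot X=1$ and $|w|>1/r$. Then $v=\Psi(w)$ satisfies $v\cdot X=1/E(w)=F(v)$, which says $x\in T_v$. By Lemma~\ref{lem:plane} there is $(p,z)\in T_v\cap K\cap\Pi_x$, and $P=p/z\in\partial E(w)$ satisfies $n\cdot P=m$. Take $w=X/|X|^2+\sigma X^\perp$ with $\sigma\to\infty$. By Step 3, $m=\sigma\,n\cdot X^\perp+o(\sigma)$, so $n\cdot X^\perp=0$. After scaling the equation of $\Pi_x$ we have $n=X$: there is a number $m_X$ such that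
\begin{equation}\label{eq:planar}
\text{if }w\cdot X=1\text{ and }|w|>1/r,\text{ then some }P\in\partial E(w)\text{ has }X\cdot P=m_X .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[thick] plot[smooth cycle] coordinates {(2.0,0.6) (1.2,2.0) (-1.0,2.1) (-2.4,0.6) (-1.9,-1.3) (0,-2.0) (2.1,-1.2)};
\draw[dashed] (0,0) circle (1.4);
\draw (-3.0,0.6) -- (3.0,0.6) node[right] {$w\cdot X=1$};
\draw (0,0) -- (-2.4,0.6);
\draw (0,0) -- (2.0,0.6);
\draw[dotted] (0,0) -- (0,0.6);
\fill (0,0) circle (1.3pt) node[below] {$0$};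
\fill (0,0.6) circle (1.3pt) node[above] {$X_0$};
\fill (-2.4,0.6) circle (1.3pt) node[above left] {$X_1$};
\fill (2.0,0.6) circle (1.3pt) node[above right] {$X_2$};
\node at (0,-1.05) {$|X|=\rho$};
\node at (2.7,-1.7) {$\Gamma\cap T_0$};
\end{tikzpicture}
\caption{The support plane $T_0$, which touches $K$ at $0$. The set $\Gamma\cap T_0$ surrounds the dashed disc of radius $\rho$. The line $w\cdot X=1$ has its nearest point $X_0$ at distance less than $\rho/\sqrt2$ from $0$, and meets $\Gamma$ on both sides of $X_0$, in points $X_1,X_2$ that subtend an obtuse angle at $0$.}\label{fig:plane}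
\end{figure}

\medskip\noindent\emph{Step 5: the Hessian is scalar a.e.\ on $\{|w|>R\}$.} Let $w$ be an Alexandrov point of $E$ with $|w|>R$ and Hessian $S$. Identify $T_0$ with $\mathbb{R}^2$. The point $X_0=w/|w|^2$ has $|X_0|<\rho/\sqrt2$. By Lemma~\ref{lem:rays} with the disc $B(0,\rho)\cap T_0$, both rays from $X_0$ in the directions $\pm w^\perp$ meet $\Gamma$, in points
\[
X_1=X_0+\alpha\,w^\perp/|w|,\qquad X_2=X_0-\beta\,w^\perp/|w|,\qquad\alpha,\beta>0,
\]
with $w\cdot X_i=1$; see Figure~\ref{fig:plane}. They are distinct points on a line that misses $0$, so they are not parallel. Since $|X_i|\ge\rho$, both $\alpha^2$ and $\beta^2$ are at least $\rho^2-|X_0|^2>|X_0|^2$. So $X_1\cdot X_2=|X_0|^2-\alpha\beta<0$, and they are not orthogonal. Apply \eqref{eq:planar} with $X=X_i$ at $w$, where $P=\nabla E(w)$, and at $w+tX_i^\perp$ for small $t$. Subtracting and using \eqref{eq:alex} gives $0=t\,S(X_i^\perp,X_i)+o(|t|)$. Thus $SX_i\perp X_i^\perp$, and $X_i$ is an eigenvector of $S$. Eigenvectors of a symmetric matrix for distinct eigenvalues are orthogonal, so $X_1,X_2$ have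 the same eigenvalue, and $S=\kappa(w)I$.

\medskip\noindent\emph{Step 6: $\nabla E\in W^{1,1}_{\mathrm{loc}}$ on $\{|w|>R\}$.} We transfer Proposition~\ref{prop:reg} from $F$ to $E$. By Step 2, $\Psi$ is a bijection from $\{|w|>R\}$ onto the open set $U=\{v\ne0:|v|/F(v)>R\}$, with inverse $v\mapsto v/F(v)$. Both maps are locally Lipschitz, hence Lipschitz on compact sets, because $E$ and $F$ are convex and positive there. If $E$ is differentiable at $w$ and $\Psi(w)\notin N$, which holds for a.e.\ $w$ as $\Psi^{-1}(N)$ is countable, then \eqref{eq:touch} gives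
\[
\nabla E(w)=\Theta(\Psi(w)),\qquad\Theta(v)=\frac{\nabla F(v)}{v\cdot\nabla F(v)-F(v)} .
\]
The denominator is the $z$-coordinate of the touching point of $T_v$. For $v$ in a compact set $C\subset U$ it has a positive lower bound, because $\{(v,y):v\in C,\ y\in T_v\cap K\}$ is compact and $z>0$ on it by \eqref{eq:touch}. The class $W^{1,1}_{\mathrm{loc}}\cap L^\infty_{\mathrm{loc}}$ contains $F$ and the components of $\nabla F$, and it is closed under products and under reciprocals of functions locally bounded below by positive constants. So $\Theta\in W^{1,1}_{\mathrm{loc}}(U)$.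

It remains to compose with the bi-Lipschitz map $\Psi$. Let $B$ be a disc with closure in $\{|w|>R\}$, and $U'$ an open neighborhood of $\Psi(\overline B)$ with compact closure in $U$. Since $\Psi^{-1}$ is Lipschitz on $U'$, we have $|\Psi^{-1}(M)|\le C|M|$ for measurable $M\subset U'$, and hence $\|f\circ\Psi\|_{L^1(B)}\le C\|f\|_{L^1(U')}$ for all $f$. Let $\Theta_j$ be mollifications of $\Theta$, smooth near $\overline{U'}$, with $\Theta_j\to\Theta$ in $W^{1,1}(U')$. Then $\Theta_j\circ\Psi$ is Lipschitz on $B$, and by Rademacher's theorem $D(\Theta_j\circ\Psi)=(D\Theta_j\circ\Psi)D\Psi$ a.e., with $D\Psi$ bounded on $B$. Therefore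
\[
\|\Theta_i\circ\Psi-\Theta_j\circ\Psi\|_{W^{1,1}(B)}\le C'\|\Theta_i-\Theta_j\|_{W^{1,1}(U')} .
\]
So $\Theta_j\circ\Psi$ is a Cauchy sequence in $W^{1,1}(B)$, and its $L^1(B)$ limit is $\Theta\circ\Psi=\nabla E$.

\medskip\noindent\emph{Step 7: integration.} By Step 6, $D^2E$ has no singular part on the connected set $\{|w|>R\}$. By Step 5, $E_{12}=0$ and $E_{11}=E_{22}=\kappa\in L^1_{\mathrm{loc}}$ there as distributions. The identities $\partial_1\kappa=\partial_2E_{12}=0$ and $\partial_2\kappa=\partial_1E_{12}=0$ of Section~\ref{sec:model} hold for distributions, so $\kappa$ is constant and $E-\frac\kappa2|w|^2$ is affine. By Step 3, $\kappa=1$. Thus there are $b,c$ with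
\begin{equation}\label{eq:Equad}
E(w)=\tfrac12|w|^2+b\cdot w+c\qquad(|w|>R).
\end{equation}

\medskip\noindent\emph{Step 8: back to $\partial K$.} The point $0$ satisfies \eqref{eq:quadric}. Let $0\ne y=(p,z)\in\partial K$ with $|p|<\delta$ and $z<1$. We must show that $y$ is the touching point of some $T_{\Psi(w)}$ with $|w|>R$. Let $(a,s)\ne0$ be an outer normal of $K$ at $y$. Because of the ball in $K$,
\[
a\cdot p+sz=h_K(a,s)\ge s+r\sqrt{|a|^2+s^2}\ge s+r|a| .
\]
If $s\ge0$, then $a\cdot p\le r|a|$ and $sz\le s$, and one of these is strict because $|p|<r$, $z<1$ and $(a,s)\ne0$; this is a contradiction. So $s<0$, and we may scale the normal to $(v,-1)$. Then $y\in T_v$, and $v\ne0$ since $T_0\cap K=\{0\}$. From $0<F(v)=v\cdot p-z\le|v||p|$ we see that $w:=v/F(v)$ has $|w|\ge1/|p|>R$, and $\Psi(w)=v$ by Step 2. By \eqref{eq:touch} and \eqref{eq:Equad},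
\[
\frac pz=w+b,\qquad\frac1z=w\cdot(w+b)-E(w)=\tfrac12|w|^2-c=\tfrac12\Bigl|\frac pz-b\Bigr|^2-c .
\]
Multiplying by $z^2$ gives \eqref{eq:quadric}.
\end{proof}

\section{Continuation of the quadric}\label{sec:global}

\subsection{Oval quadrics}
The surface \eqref{eq:quadric} may be an ellipsoid, a paraboloid ($c=0$) or a hyperboloid of two sheets ($c>0$); which one cannot be decided locally. We therefore treat these types together, projectively. Let $Q$ be a quadratic form on $\mathbb{R}^4\ni(y,t)$, with polar bilinear form $Q(\cdot,\cdot)$. It defines the quadric $\overline{\mathcal{Q}}=\{Q=0\}\subset\mathbb{P}^3$ and its affine part $\mathcal{Q}=\{y:Q(y,1)=0\}$, an open subset of $\overline{\mathcal{Q}}$. The quadric is \emph{oval} if $Q$ or $-Q$ has signature $(3,1)$; we then normalize the sign so that $Q$ does. Affine images of oval quadrics are oval. Homogenizing \eqref{eq:quadric} and putting $p'=p-bz$, $t'=t+cz$, we get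
\begin{equation}\label{eq:normalform}
Q=\tfrac12|p'|^2-zt',
\end{equation}
which has signature $(3,1)$. So \eqref{eq:quadric} is an oval quadric, and by Sylvester's law of inertia every form of signature $(3,1)$ is given by \eqref{eq:normalform} in suitable linear coordinates.

Recall that if a smooth surface is written near its point $y$ as $\{y+\tau+\psi(\tau)n\}$, with $n$ a unit normal and $\tau\in n^\perp$, then its second fundamental form at $y$ with respect to $n$ is $\mathrm{II}=D^2\psi(0)$.

\begin{lemma}\label{lem:oval}
Let $\overline{\mathcal{Q}}$ be an oval quadric with form $Q$.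
\begin{itemize}
\item[(a)] $\overline{\mathcal{Q}}$ is homeomorphic to $S^2$.
\item[(b)] $\mathcal{Q}$ is a smooth surface with definite second fundamental form. On a compact subset of $\mathcal{Q}$ the absolute values of its eigenvalues lie in an interval $[k_1,k_2]$ with $k_1>0$.
\item[(c)] If a quadratic form $Q_1\ne0$ vanishes on a nonempty open subset of $\overline{\mathcal{Q}}$, then $Q_1$ is proportional to $Q$.
\item[(d)] If $\overline{\mathcal{Q}}=\mathcal{Q}$, then $\mathcal{Q}$ is the surface of an ellipsoid.
\end{itemize}
\end{lemma}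

\begin{proof}
(a) In coordinates with $Q=x_1^2+x_2^2+x_3^2-x_0^2$, nonzero null vectors have $x_0\ne0$, and $\overline{\mathcal{Q}}$ is the unit sphere in the chart $x_0=1$.

(b) Let $y\in\mathcal{Q}$, $\xi=(y,1)$, and for $h\in\mathbb{R}^3$ write $\hat h=(h,0)$. Then $Q(\xi+\hat h)=2Q(\xi,\hat h)+Q(\hat h)$. The linear form $h\mapsto Q(\xi,\hat h)$ is not zero: otherwise, since $Q(\xi,\xi)=0$, the form $Q(\xi,\cdot)$ would vanish on $\mathbb{R}^4$, contrary to nondegeneracy. So $\mathcal{Q}$ is smooth at $y$, with tangent vectors the $\tau$ satisfying $Q(\xi,\hat\tau)=0$. Inserting $h=\tau+\psi(\tau)n$ with $\psi(\tau)=O(|\tau|^2)$ gives $0=2\psi(\tau)Q(\xi,\hat n)+Q(\hat\tau)+O(|\tau|^3)$, so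
\[
\mathrm{II}(\tau,\tau)=-Q(\hat\tau)/Q(\xi,\hat n).
\]
It remains to see that $Q(\hat\tau)>0$ for tangent $\tau\ne0$. Choose $\eta$ with $Q(\xi,\eta)\ne0$. On the plane spanned by $\xi,\eta$ the Gram determinant is $-Q(\xi,\eta)^2<0$, so $Q$ has signature $(1,1)$ there and is positive definite on the $Q$-orthogonal complement $W$. The hyperplane $\{Q(\xi,\cdot)=0\}$ is $W\oplus\mathbb{R}\xi$, on which $Q$ is positive except on $\mathbb{R}\xi$, and $\hat\tau\notin\mathbb{R}\xi$. The bounds follow from continuity of the formula for $|\mathrm{II}(\tau,\tau)|$ on the compact set of unit tangent vectors.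

(c) In the coordinates \eqref{eq:normalform}, $\overline{\mathcal{Q}}$ minus the point $(0:0:1)$ is parametrized by $(p',z,t')=(s,1,\frac12|s|^2)$, $s\in\mathbb{R}^2$. Write
$Q_1=A_1(p')+2z\,\beta\cdot p'+2t'\,\gamma'\cdot p'+d_1z^2+2\epsilon zt'+gt'^2$ with $A_1$ a quadratic form. The polynomial
\[
A_1(s)+2\beta\cdot s+|s|^2\gamma'\cdot s+d_1+\epsilon|s|^2+\tfrac g4|s|^4
\]
vanishes on an open set, hence identically. Comparing terms of degree $4,3,1,0,2$ gives $g=0$, $\gamma'=0$, $\beta=0$, $d_1=0$, $A_1(s)=-\epsilon|s|^2$. So $Q_1=-2\epsilon Q$.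

(d) If there is no point at infinity, then $Q_0(h):=Q(\hat h)\ne0$ for $h\ne0$, so $Q_0$ is definite on $\mathbb{R}^3$, and positive definite because of the signature. Completing the square, $Q(y,t)=Q_0(y-ty_1)-kt^2$ for some $y_1$ and $k$, and $k>0$ because of the signature.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}
Fix a ball $B(c_0,r_0)\subset\operatorname{int}K$ and let $D=\operatorname{diam}K$. We find an oval quadric that contains a piece of $\partial K$, and show that the set of boundary points near which $\partial K$ lies in it is closed.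

\medskip\noindent\emph{A first piece.} Take $v_0$ as in Corollary~\ref{cor:start} and let $T_{v_0}\cap K=\{y_0\}$. After the map \eqref{eq:recenter}, $y_0=0$, $K\subset\{z\ge0\}$, and $F(v)=\frac12S(v,v)+o(|v|^2)$ with $S$ positive definite. The point $c_0$ has height $\theta>0$. We apply three more linear maps, each preserving $\{z\ge0\}$.
A shear $(p,z)\mapsto(p-\beta z,z)$ moves $c_0$ to $(0,\theta)$; since $v\cdot(p-\beta z)-z=v\cdot p-(1+\beta\cdot v)z$, it replaces $F(v)$ near $0$ by $(1+\beta\cdot v)F\bigl(v/(1+\beta\cdot v)\bigr)$, which has the same quadratic part.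
The scaling $(p,z)\mapsto(p,z/\theta)$ moves $c_0$ to $(0,1)$ and replaces $F(v)$ by $\theta^{-1}F(\theta v)$, so $S$ by $\theta S$.
A map $(p,z)\mapsto(Lp,z)$ replaces $F(v)$ by $F(L^{\mathsf T}v)$, and we choose $L$ with $\theta LSL^{\mathsf T}=I$.
Now Proposition~\ref{prop:local} applies with some $r,\rho>0$. So a neighborhood of $y_0$ in $\partial K$ lies in an oval quadric $\mathcal{Q}$.

Let $V$ be the interior of $\partial K\cap\mathcal{Q}$ relative to $\partial K$; then $y_0\in V$. Both $\partial K$ and $\mathcal{Q}$ are topological surfaces, so by invariance of domain (an injective continuous map between surfaces is open) $V$ is also open in $\mathcal{Q}$. Hence each point of $V$ has a neighborhood in $\mathbb{R}^3$ in which $\partial K$ and $\mathcal{Q}$ coincide. Let $y_j\in V$, $y_j\to y^*\in\partial K$. Then $y^*\in\mathcal{Q}$, and we show that $y^*\in V$. We apply Proposition~\ref{prop:local} at each $y_j$, with a radius independent of $j$.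

\medskip\noindent\emph{Normalization at $y_j$.} Near $y_j$, $\partial K$ is a smooth surface with definite second fundamental form. A support plane at $y_j$ has this surface on one side, so it is the tangent plane $T_j$ of $\mathcal{Q}$. Near $y_j$ it meets $\partial K$ only in $y_j$, and $T_j\cap K\subset\partial K$ is convex, so $T_j\cap K=\{y_j\}$. Let $n_j$ be the inner unit normal and $\mathrm{II}_j$ the second fundamental form with respect to $n_j$; it is positive definite because the surface lies on the side of $n_j$. By Lemma~\ref{lem:oval}(b), applied to the compact set $\{y^*,y_1,y_2,\dots\}$, the eigenvalues of $\mathrm{II}_j$ lie in $[k_1,k_2]$ with $k_1>0$. The distance $h_j=n_j\cdot(c_0-y_j)$ from $c_0$ to $T_j$ satisfies $r_0\le h_j\le D$. Define an affine bijection $\alpha_j(y)=(p,z)$ by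
\[
z=\frac{n_j\cdot(y-y_j)}{h_j},\qquad u=y-y_j-z\,(c_0-y_j)\in n_j^\perp,\qquad p=L_ju,
\]
where $L_j:n_j^\perp\to\mathbb{R}^2$ is linear with $|L_ju|^2=\mathrm{II}_j(u,u)/h_j$. Then $\alpha_j(y_j)=0$, $\alpha_j(c_0)=(0,1)$, $\alpha_j(K)\subset\{z\ge0\}$ and $\alpha_j(K)\cap\{z=0\}=\{0\}$. Near $0$, $\alpha_j(\partial K)$ is a smooth surface tangent to $\{z=0\}$, hence a graph $z=\varphi(p)$. If $\tau$ is the component of $y-y_j$ in $n_j^\perp$, then $h_jz=\frac12\mathrm{II}_j(\tau,\tau)+o(|\tau|^2)$ on $\partial K$, and $\tau=u+O(z)=u+O(|\tau|^2)$. Therefore $\varphi(p)=\frac12|p|^2+o(|p|^2)$.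

Let $F_j$ be the function $F$ of $\alpha_j(K)$. As $v\to0$, limit points of maximizers $(p_v,z_v)$ of $v\cdot p-z$ on $\alpha_j(K)$ minimize $z$, so $(p_v,z_v)\to0$. Let $\epsilon\in(0,1)$. For small $v$ the maximizer, a boundary point, lies on the part of the graph where $|\varphi(p)-\frac12|p|^2|\le\frac\epsilon2|p|^2$, and so does $(v,\varphi(v))$. Hence
\[
\frac{1-\epsilon}2|v|^2\le v\cdot v-\varphi(v)\le F_j(v)\le v\cdot p_v-\frac{1-\epsilon}2|p_v|^2\le\frac{|v|^2}{2(1-\epsilon)},
\]
and $F_j(v)=\frac12|v|^2+o(|v|^2)$.

\medskip\noindent\emph{Uniform constants.} Let a vector $h$ have image $(p,z)$ under the linear part of $\alpha_j$, so $h=u+z(c_0-y_j)$ and $p=L_ju$. Then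
\[
|z|\le\frac{|h|}{r_0},\qquad|u|\le\Bigl(1+\frac D{r_0}\Bigr)|h|,\qquad|p|\le\sqrt{\frac{k_2}{r_0}}\,|u|,\qquad|h|\le\sqrt{\frac D{k_1}}\,|p|+D|z| .
\]
So the linear parts of $\alpha_j$ and $\alpha_j^{-1}$ have norm at most $C$, independent of $j$. Put $r=r_0/C$ and $\rho=d/C$. Then $\alpha_j^{-1}$ maps $B((0,1),r)$ into $B(c_0,r_0)\subset K$, and $B(0,\rho)$ into $B(y_j,d)$, which misses $\Gamma$. Proposition~\ref{prop:local} applies to $(\alpha_jK,\alpha_j\Gamma)$ with $\delta=\min\{r,\rho/\sqrt2\}\le1$ independent of $j$. Every $y\in\partial K$ with $|y-y_j|<\delta/C$ has $|\alpha_j(y)|<\delta$, hence $|p|<\delta$ and $z<1$, so it lies in an oval quadric $\mathcal{Q}_j$. This quadric contains an open piece of $\mathcal{Q}$ around $y_j$, so $\mathcal{Q}_j=\mathcal{Q}$ by Lemma~\ref{lem:oval}(c). Choose $j$ with $|y_j-y^*|<\delta/(2C)$. Then all $y\in\partial K$ with $|y-y^*|<\delta/(2C)$ lie in $\mathcal{Q}$, and $y^*\in V$.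

\medskip\noindent\emph{Conclusion.} The set $V$ is nonempty, open and closed in the connected set $\partial K$, so $V=\partial K$. Thus $\partial K$ is open in $\mathcal{Q}$, hence in $\overline{\mathcal{Q}}$, and it is compact. Since $\overline{\mathcal{Q}}$ is connected by Lemma~\ref{lem:oval}(a), $\partial K=\overline{\mathcal{Q}}$. In particular $\overline{\mathcal{Q}}$ has no point at infinity, and by Lemma~\ref{lem:oval}(d) $\partial K$ is the surface of an ellipsoid. Hence $K=\operatorname{conv}\partial K$ is an ellipsoid. \qed

\section{Higher dimensions and sharpness}\label{sec:compl}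

\begin{proof}[Proof of Theorem~\ref{thm:ndim}]
The case $n=3$ is Theorem~\ref{thm:main}; let $n\ge4$. Lemma~\ref{lem:plane} holds with $\Pi_x$ the hyperplane of $\gamma$. The proof is unchanged, except that boundedness of the convex set with boundary $\gamma$ is now assumed. We also use the separation theorem in this form: a flat that misses $\operatorname{int}K$ lies in a hyperplane that misses $\operatorname{int}K$.

\medskip\noindent\emph{Three-dimensional sections are ellipsoids.} Let $M$ be a $3$-flat meeting $\operatorname{int}K$, and put $K_M=K\cap M$, $\Gamma_M=\Gamma\cap M$. By (C1), $K_M$ is a convex body in $M$ with interior $M\cap\operatorname{int}K$ and boundary $M\cap\partial K$.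

Condition (E) holds in $M$. A support plane $T'$ of $K_M$ in $M$ misses $\operatorname{int}K$ and meets $K$, so it lies in a support hyperplane $T$ of $K$. The set $T'\cap K$ is connected and misses $\Gamma$, and the component of $T'\setminus\Gamma$ containing it lies in the bounded component of $T\setminus\Gamma$ containing $T\cap K$.

Condition (G) holds in $M$. Let $x\in\Gamma_M$ and $y\in M\cap\operatorname{int}K$. The open ray from $x$ through $y$ lies in $M\cap\operatorname{int}C(K,x)$ and meets $\Pi_x\cap K$ by Lemma~\ref{lem:plane}. The meeting point is not in $\gamma=\Pi_x\cap\partial K\subset\partial C(K,x)$, so it lies in $\Pi_x\cap M\cap\operatorname{int}K$. Since $x\in M\setminus\Pi_x$, the flat $\Pi_x\cap M$ is a $2$-plane. By (C1), $\gamma_M=\Pi_x\cap M\cap\partial K$ is the relative boundary of $\Pi_x\cap K_M$, which meets the interior of $K_M$. As $x\in M$, we have $C(K,x)\cap M=C(K_M,x)$, and by (C1) the boundary of this cone in $M$ is $\partial C(K,x)\cap M\supset\gamma_M$. So $\gamma_M\subset\Sigma(K_M,x)$.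

By Theorem~\ref{thm:main}, $K_M$ is an ellipsoid.

\medskip\noindent\emph{Assembling the sections.} Fix a boundary point of $K$ as origin, with support hyperplane $T=\{z=0\}$ and $K\subset\{z\ge0\}$, where points are $(p,z)\in\mathbb{R}^{n-1}\times\mathbb{R}$. The support hyperplane at $0$ is unique. For if $T_1\ne T$ were another, take $M$ through $0$, an interior point of $K$ and a point of $T\setminus T_1$; then $T\cap M\ne T_1\cap M$ would be two support planes of the ellipsoid $K_M$ at $0$. By the separation theorem, every $3$-dimensional linear subspace $M\not\subset T$ therefore meets $\operatorname{int}K$. The ellipsoid $K_M$ has $0$ on its boundary and lies in $\{z\ge0\}$. So it is $\{Q_M\le\lambda\}$ with $Q_M$ a positive definite quadratic form and $\lambda$ a linear form on $M$ whose kernel is the tangent plane $T\cap M$, and after scaling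
\[
K_M=\{y\in M:Q_M(y)\le z\}.
\]
Every point of $T$ lies in such an $M$, so $K\cap T=\{0\}$.

For $P\in\mathbb{R}^{n-1}$ and any such $M\ni(P,1)$, the point $z(P,1)$ with $z>0$ lies in $K$ if and only if $z^2Q_M(P,1)\le z$, that is, $1/z\ge Q_M(P,1)$. So $f(P):=Q_M(P,1)>0$ does not depend on $M$; the epigraph of $f$ is the image of $K\setminus\{0\}$ under $(p,z)\mapsto(p/z,1/z)$. Each line $\{P+th\}$ in $\mathbb{R}^{n-1}$ lies in $\{P':(P',1)\in M\}$ for some $M\supset\operatorname{span}\{(P,1),(h,0)\}$, so $t\mapsto f(P+th)$ is a quadratic polynomial with leading coefficient $Q_M(h,0)>0$. Lagrange interpolation at the nodes $0,1,2$ in one coordinate after the other expresses $f$ as a polynomial. If its top homogeneous part has degree $k$ and is nonzero at $h$, then $t\mapsto f(th)$ has degree $k$, so $k=2$; and the quadratic part of $f$ is positive definite. Let $\tilde f(p,z)=z^2f(p/z)$, a quadratic form on $\mathbb{R}^n$. It is positive for $z\ne0$ since $f>0$, and for $z=0$ it is the quadratic part of $f$; so $\tilde f$ is positive definite. Points with $\tilde f(y)\le z$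 have $z>0$ or $y=0$, so $K=\{y:\tilde f(y)\le z\}$, which is an ellipsoid.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
The points of the sphere $|x|=R$ whose graze on $B^3$ passes through the south pole $-e_3$ form the circle $x_3=-1$. From $\Gamma_\varepsilon$ no graze comes close to the pole, so we may cut off a small cap there. Let $0<\eta<\min\{\varepsilon/R,1\}$ and $K=B^3\cap\{y:-y_3\le\cos\eta\}$. This body has a flat face, so it is not an ellipsoid. Let $x\in\Gamma_\varepsilon$ and $\gamma=\{y\in S^2:y\cdot x=1\}=\Sigma(B^3,x)$. Suppose $y\in\gamma$ has $-y_3\ge\cos\eta$. Then the angle between $y$ and $-e_3$ is at most $\eta$, so $|y+e_3|\le\eta$, and $1=y\cdot x=-x_3+(y+e_3)\cdot x$ gives $|x_3+1|\le R\eta<\varepsilon$, a contradiction. So $-y_3<\cos\eta$ on $\gamma$ and on $\operatorname{conv}\gamma$. Hence $\gamma\subset K\cap S^2\subset\partial K$, and the center of the disc $\operatorname{conv}\gamma$ lies in $\operatorname{int}K$. The tangent plane of $S^2$ at $y\in\gamma$ passes through $x$ and supports $K\subset B^3$ at $y$, so $\gamma\subset\Sigma(K,x)$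 by \eqref{eq:graze}.
\end{proof}

In this example (E) fails at the plane $T=\{y_3=-\cos\eta\}$ of the flat face: on $T$ we have $|y_3+1|=1-\cos\eta<\eta<\varepsilon$, so $T$ does not meet $\Gamma_\varepsilon$ at all.

\begin{thebibliography}{9}

\bibitem{Alberti}
G. Alberti, Proc. Roy. Soc. Edinburgh A 123 (1993) 239--274.

\bibitem{EG}
Evans and Gariepy, \S 1.6.

\bibitem{GJVM}
Ivan Gonzalez Garcia, Jesus Jeronimo Castro, Diana Janett Verdusco Hernandez, Efren Morales Amaya, \emph{A characterization of the ellipsoid through planar grazes}, arXiv:2207.13294 (2022).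

\end{thebibliography}
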